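\title{Reconstructing a graph from unlabeled random subgraphs: $n^{\Theta(n)}$ traces are necessary and sufficient}

\begin{abstract}
A trace of a graph $G$ is obtained by keeping each vertex with probability $p_v$, keeping each remaining edge with probability $p_e$, and forgetting the names of the vertices. For $p_v=1$ and $p_e=1/2$ it was conjectured that $\exp(\Omega(n^2))$ independent traces are needed to reconstruct an arbitrary $n$-vertex graph. We disprove this: $8n^2(n!)^2$ traces suffice. For all constants $p_v\in(0,1]$ and $p_e\in(0,1)$ the worst-case number of traces is $\exp(\Theta(n\log n))$, and the lower bound $n^{(1-o(1))n}$ already holds for distinguishing two explicit graphs.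
\end{abstract}

\section{The problem and the results}

Let $G=(V,E)$ be a graph on $n$ vertices, and let $p_v\in(0,1]$ and $p_e\in(0,1)$. A \emph{trace} of $G$ is the random graph $G'$ obtained in two steps: each vertex is kept independently with probability $p_v$, which gives a set $V'\subseteq V$, and then each edge of the induced subgraph $G[V']$ is deleted independently with probability $1-p_e$. The observer sees $G'$ only up to isomorphism, so two traces come with no correspondence between their vertices, and $G$ can be recovered at best up to isomorphism. How many independent traces are needed?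

A \emph{reconstruction scheme} is a sequence $(t(n),\mathcal A_n)_{n\ge1}$, where $t(n)$ is a positive integer and $\mathcal A_n$ is a possibly randomized procedure (which may depend on $n,p_v,p_e$) that receives $t(n)$ independent traces of an $n$-vertex graph $G$ and outputs an $n$-vertex graph. Its error is
\[
\varepsilon(n)=\max_G\Pr[\mathcal A_n\text{ outputs a graph not isomorphic to }G],
\]
the maximum being taken over all graphs on $n$ vertices, and the scheme \emph{reconstructs arbitrary graphs with high probability} if $\varepsilon(n)\to0$. We write $T(n)=T_{p_v,p_e}(n)$ for the least $t$ such that some procedure using $t$ traces has error at most $1/4$ on every $n$-vertex graph.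

Take $p_v=1$ and $p_e=1/2$. If the vertices kept their names, the union of $3\log_2n$ traces would equal $G$ except with probability $\binom n2n^{-3}$, so the whole difficulty lies in the missing labels. Without labels two bounds are known. A trace equals $G$ with probability $2^{-|E|}$, so among $\exp(O(n^2))$ traces the one with the most edges is likely to be $G$. In the other direction, $\exp(\Omega(n))$ traces are needed to distinguish the cycle $C_n$ from the disjoint union $C_{n/2}+C_{n/2}$ of two cycles of half the length; we prove this in Example~\ref{ex:cycles}, because it is the smallest case of our lower bound. A trace of a dense graph keeps a $0.51$ fraction of the edges only with probability $\exp(-\Omega(n^2))$, and if traces that cannot be aligned could not be combined either, one would have to wait for a nearly complete trace. This makes the upper end of the range a natural guess, and it is the conjecture posed in the work of McGregor and Sengupta~\cite{MS}.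

\medskip
\noindent\textbf{Conjecture.} \emph{Let $p_v=1$ and $p_e=1/2$. There is a constant $c>0$ such that every scheme that reconstructs arbitrary graphs with high probability has $t(n)\ge\exp(cn^2)$ for all sufficiently large $n$.}
\medskip

The conjecture is false. Unaligned traces can be combined, by averaging a statistic over all $n!$ ways of placing a test graph, and this costs a power of $n!$, not $2^{\Theta(n^2)}$.

\begin{theorem}\label{thm:main}
Let $p_v=1$ and $p_e=1/2$. There is a reconstruction scheme with $t(n)=8n^2(n!)^2$ and $\varepsilon(n)\le2e^{-n^2/2}$. The same holds for $p_v=1$ and any $p_e\in[1/2,1)$.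
\end{theorem}

Since $8n^2(n!)^2\le8n^{2n+2}$, for every $c>0$ this scheme has $t(n)<\exp(cn^2)$ for all large $n$, which disproves the conjecture. For the remaining parameters a different statistic gives a bound of the same order.

\begin{theorem}\label{thm:general}
Fix $p_v\in(0,1]$ and $p_e\in(0,1)$. There is a reconstruction scheme with $\varepsilon(n)\to0$ and
\[
t(n)\le\exp\Bigl(\bigl(2+2\log_2\tfrac1{p_e}+o(1)\bigr)\,n\ln n\Bigr).
\]
\end{theorem}

The order $n\log n$ in the exponent cannot be improved.

\begin{theorem}\label{thm:lower}
Fix $p_v\in(0,1]$, $p_e\in(0,1)$ and $\delta>0$. For all large $n$ there are non-isomorphic $n$-vertex graphs $G_+,G_-$ such that every procedure with error at most $1/4$ on both $G_+$ and $G_-$ uses at least $n^{(1-\delta)n}$ traces. In particular $T(n)\ge n^{(1-\delta)n}$ for all large $n$.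
\end{theorem}

The schemes of Theorems~\ref{thm:main} and~\ref{thm:general} have error at most $1/4$ for large $n$, so the three theorems combine as follows.

\begin{corollary}
For all constants $p_v\in(0,1]$ and $p_e\in(0,1)$ we have $T(n)=\exp(\Theta(n\log n))$. For $p_v=1$ and $p_e=1/2$ we have $n^{(1-o(1))n}\le T(n)\le n^{(2+o(1))n}$.
\end{corollary}

We do not determine the constant between $1$ and $2$ in the last exponent.

\paragraph{Notation.} Graphs on $[n]=\{1,\dots,n\}$ are identified with their edge sets, and with vectors in $\{0,1\}^M$, where $M=\binom n2$. We write $e(G)$ or $|G|$ for the number of edges and $\overline G$ for the complement. The symmetric group $\mathrm{Sym}_n$ acts on graphs by relabeling, $\sigma G=\{\sigma(u)\sigma(v):uv\in G\}$, and $\operatorname{Aut}(G)$ is the stabilizer of $G$. Both upper bounds use Hoeffding's inequality: if $Z_1,\dots,Z_t$ are independent with common mean $\mu$ and take values in an interval of length $\ell$, then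
\begin{equation}\label{eq:hoeffding}
\Pr\Bigl[\Bigl|\frac1t\sum_iZ_i-\mu\Bigr|\ge a\Bigr]\le2\exp(-2ta^2/\ell^2).
\end{equation}

\section{A parity statistic: proof of Theorem~\ref{thm:main}}\label{sec:parity}

Let $p_v=1$ and $p_e=p\in[1/2,1)$. Looking for $G$ inside a trace is hopeless, since $G$ survives with probability $p^{e(G)}$. We test for non-edges instead. A single trace cannot certify that a set of pairs avoids $G$, but it provides an unbiased estimate of that event. Put $\omega=-(1-p)/p$, so that $\omega=-1$ for $p=1/2$, and let $K$ be a set of pairs with $|K\cap G|=j$. Each of these $j$ edges contributes an independent factor to $\omega^{|K\cap G'|}$, namely $\omega$ if it survives and $1$ if it is deleted, so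
\begin{equation}\label{eq:parity}
\mathbb E\,\omega^{|K\cap G'|}=(1-p+p\,\omega)^j=\mathbf 1[j=0].
\end{equation}
The hypothesis $p\ge1/2$ gives $|\omega|\le1$, so the estimate lies in $[-1,1]$ however large $K$ is. To remove the dependence on labels we average over all placements of $K$. For graphs $K,Y$ on $[n]$ let
\[
f_K(Y)=\frac1{n!}\sum_{\sigma\in\mathrm{Sym}_n}\omega^{|\sigma K\cap Y|}\in[-1,1].
\]
Since $|\sigma K\cap\tau Y|=|\tau^{-1}\sigma K\cap Y|$, we have $f_K(\tau Y)=f_K(Y)$ for every $\tau$, so $f_K$ can be evaluated on an unlabeled trace. By \eqref{eq:parity},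
\[
\mathbb E f_K(G')=\varphi_K(G):=\frac1{n!}\#\{\sigma:\sigma K\cap G=\emptyset\}=\frac1{n!}\#\{\sigma:\sigma K\subseteq\overline G\}.
\]

\begin{example}
Let $n=4$ and $p=1/2$. Let $G$ be a path with two edges together with an isolated vertex, let $H$ be two disjoint edges, and let $K$ be a triangle. Then $f_K(Y)$ is the average over the four triples of vertices of $(-1)^{\text{number of edges of }Y\text{ in the triple}}$. It equals $1$ on the empty graph; $0$ on a single edge, which lies in two triples; $0$ on $G$, whose triples contain $2,1,1,0$ edges; and $-1$ on $H$, whose triples contain one edge each. A trace has no edge, one edge or two edges with probabilities $\frac14,\frac12,\frac14$, so the mean of $f_K$ is $\frac14$ for $G$ and $\frac14-\frac14=0$ for $H$. Indeed exactly one of the four triangles avoids $G$, and none avoids $H$.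
\end{example}

In general the complement of the sparser graph is a test graph that separates.

\begin{lemma}\label{lem:separation}
If $G\not\cong H$ are graphs on $[n]$, then $|\varphi_K(G)-\varphi_K(H)|\ge1/n!$ for some $K$.
\end{lemma}

\begin{proof}
Assume $e(G)\le e(H)$ and take $K=\overline G$. The identity permutation shows $\varphi_K(G)\ge1/n!$. If $\varphi_K(H)>0$, then $\sigma\overline G\subseteq\overline H$ for some $\sigma$; since $e(\overline G)\ge e(\overline H)$, this forces $\sigma\overline G=\overline H$ and so $G\cong H$. Hence $\varphi_K(H)=0$.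
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $t=8n^2(n!)^2$ traces of $G$, and for each of the $2^M$ graphs $K$ let $F_K$ be the mean of $f_K$ over the traces. Output any graph $G^*$ with $|F_K-\varphi_K(G^*)|<\frac1{2\,n!}$ for all $K$, and an arbitrary graph if there is none. By \eqref{eq:hoeffding} with $\ell=2$ and $a=\frac1{2\,n!}$, the probability that $|F_K-\varphi_K(G)|\ge\frac1{2\,n!}$ for some $K$ is at most
\[
2^M\cdot2\exp\Bigl(-\frac t{8(n!)^2}\Bigr)\le2\cdot2^{n^2/2}e^{-n^2}\le2e^{-n^2/2}.
\]
Outside this event $G$ itself qualifies, and every qualifying $G^*$ has $|\varphi_K(G)-\varphi_K(G^*)|<1/n!$ for all $K$, so $G^*\cong G$ by Lemma~\ref{lem:separation}.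
\end{proof}

\section{Counts of small subgraphs: proof of Theorem~\ref{thm:general}}

For $p_e<1/2$ we have $|\omega|>1$, and a term of $f_K$ can be as large as $|\omega|^{e(K)}$, which for dense $K$ is exponential in $n^2$. So we return to counting subgraphs of the trace. A subgraph with $d$ edges survives with probability at least $p_v^np_e^d$, which is affordable when $d=O(n\log n)$. It turns out that subgraphs of this size determine $G$. The reason is that a signed measure on the cube whose low moments vanish has large support, while the orbits of two graphs contain only $2\,n!$ points.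

\begin{lemma}\label{lem:support}
Let $d\ge-1$ be an integer and let $D:\{0,1\}^M\to\mathbb R$ be a nonzero function with $\sum_xD(x)\prod_{e\in S}x_e=0$ for every set $S$ of at most $d$ coordinates. Then $D$ is nonzero at $2^{d+1}$ points or more.
\end{lemma}

\begin{proof}
We use induction on $M$, for all $d$ at once. For $d=-1$ there is no condition and the claim is that $D$ is nonzero somewhere. For $M=0$ and $d\ge0$ the condition with $S=\emptyset$ gives $D=0$, so this case does not occur. Let $M\ge1$ and $d\ge0$, and let $D_0,D_1$ be the functions on $\{0,1\}^{M-1}$ obtained by setting the last coordinate to $0$ and to $1$. The sets $S$ that avoid the last coordinate show that $D_0+D_1$ satisfies the condition for $d$. The sets that contain it show that $D_1$ satisfies the condition for $d-1$, and then so does $D_0=(D_0+D_1)-D_1$. If only one of $D_0,D_1$ is nonzero, it equals $D_0+D_1$ and is nonzero at $2^{d+1}$ points or more. If both are nonzero, each is nonzero at $2^d$ points or more.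
\end{proof}

For a graph $K$ without isolated vertices let $\operatorname{sub}(K,G)$ be the number of subgraphs of $G$ isomorphic to $K$. The next lemma is a form of a theorem of M\"uller and of Godsil, Krasikov and Roditty.

\begin{lemma}\label{lem:counts}
Let $2^d>n!$, and let $G,H$ be graphs on $[n]$ with $\operatorname{sub}(K,G)=\operatorname{sub}(K,H)$ for every graph $K$ with at most $d$ edges and no isolated vertices. Then $G\cong H$.
\end{lemma}

\begin{proof}
Let $D(x)=\#\{\sigma:\sigma G=x\}-\#\{\sigma:\sigma H=x\}$ for $x\in\{0,1\}^M$. For a graph $S$ on $[n]$,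
\[
\sum_xD(x)\prod_{e\in S}x_e=\#\{\sigma:\sigma^{-1}S\subseteq G\}-\#\{\sigma:\sigma^{-1}S\subseteq H\}.
\]
Let $S^\circ$ be $S$ with its isolated vertices removed. Every edge set isomorphic to $S$ equals $\sigma^{-1}S$ for exactly $|\operatorname{Aut}(S)|$ permutations $\sigma$, so the right side is $|\operatorname{Aut}(S)|\,(\operatorname{sub}(S^\circ,G)-\operatorname{sub}(S^\circ,H))$, which vanishes for $|S|\le d$. If $G\not\cong H$, then $D(G)>0$, and Lemma~\ref{lem:support} gives $2^{d+1}$ points where $D\ne0$. But $D$ vanishes outside the orbits of $G$ and $H$, which have at most $2\,n!<2^{d+1}$ points in total.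
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $d=\lfloor\log_2n!\rfloor+1$, so that $2^d>n!$, and let $\eta=p_v^np_e^d$. Consider the graphs $K$ with $v(K)\le n$ vertices, none isolated, and $e(K)\le d$ edges; there are at most $2^M$ isomorphism types, and graphs with more than $n$ vertices have count $0$. A copy of $K$ in $G$ survives in $G'$ with probability $\eta_K=p_v^{v(K)}p_e^{e(K)}\ge\eta$, so $\mathbb E\operatorname{sub}(K,G')=\eta_K\operatorname{sub}(K,G)$. Also $0\le\operatorname{sub}(K,G')\le n!$, because each copy is the image of an injection of $V(K)$ into at most $n$ vertices. Take $t=\lceil2n^2(n!)^2\eta^{-2}\rceil$ traces. By \eqref{eq:hoeffding} with $\ell=n!$ and $a=\eta/2$, every empirical mean of $\operatorname{sub}(K,G')$ is within less than $\eta/2$ of its expectation, except with probability at most $2^M\cdot2e^{-n^2}\to0$. Dividing by $\eta_K$ then gives $\operatorname{sub}(K,G)$ with an error less than $1/2$, rounding gives it exactly, and Lemma~\ref{lem:counts} determines $G$. Finally $p_e^{-\log_2n!}=(n!)^{\log_2(1/p_e)}$, so $\eta^{-2}\le p_v^{-2n}p_e^{-2}(n!)^{2\log_2(1/p_e)}$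 and $t\le e^{O(n)}(n!)^{2+2\log_2(1/p_e)}$, and $n!\le n^n$ completes the bound.
\end{proof}

\section{The lower bound: proof of Theorem~\ref{thm:lower}}

\subsection{Two hypotheses, and the example of two cycles}

For probability measures $P,Q$ on a finite set $\Omega$, the total variation distance and the squared Hellinger distance are
\[
d_{TV}(P,Q)=\frac12\sum_x|P(x)-Q(x)|,\qquad h^2(P,Q)=\frac12\sum_x\Bigl(\sqrt{P(x)}-\sqrt{Q(x)}\Bigr)^2.
\]
The first equals the maximum of $\mathbb E_P\phi-\mathbb E_Q\phi$ over functions $\phi:\Omega\to[0,1]$. The second equals $1-\sum_x\sqrt{P(x)Q(x)}$.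

\begin{lemma}\label{lem:twopoint}
Let $G_+\not\cong G_-$, and let $P_+,P_-$ be laws on $\Omega$ such that one and the same randomized map turns a sample of $P_+$ into a trace of $G_+$ and a sample of $P_-$ into a trace of $G_-$. If a procedure with $t$ traces has error at most $1/4$ on both graphs, then $t\,d_{TV}(P_+,P_-)\ge\frac12$ and $t\,h^2(P_+,P_-)\ge\frac18$.
\end{lemma}

\begin{proof}
Apply the map to each of $x_1,\dots,x_t\in\Omega$, run the procedure, and let $\phi(x_1,\dots,x_t)$ be the probability that the output is isomorphic to $G_+$. The mean of $\phi$ is at least $3/4$ under $P_+^{\otimes t}$ and at most $1/4$ under $P_-^{\otimes t}$, so $d_{TV}(P_+^{\otimes t},P_-^{\otimes t})\ge\frac12$. Changing one factor at a time gives $d_{TV}(P_+^{\otimes t},P_-^{\otimes t})\le t\,d_{TV}(P_+,P_-)$, which is the first claim. For the second, write $|P-Q|=|\sqrt P-\sqrt Q|(\sqrt P+\sqrt Q)$; the Cauchy--Schwarz inequality and $\sum(\sqrt P+\sqrt Q)^2\le4$ give $d_{TV}\le\sqrt{2h^2}$. The sum $\sum\sqrt{PQ}$ is multiplicative over products, so $h^2(P_+^{\otimes t},P_-^{\otimes t})=1-(1-h^2)^t\le th^2$ with $h^2=h^2(P_+,P_-)$.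 Thus $\frac12\le\sqrt{2th^2}$.
\end{proof}

\begin{example}\label{ex:cycles}
Let $p_v=1$, $p_e=1/2$ and $n=2m$ with $m\ge3$. Take vertices $w_{i,\ell}$ with $i\in\{1,2\}$ and $0\le\ell\le m-1$, which form two \emph{strands}. For $\pi\in\mathrm{Sym}_2$ let the \emph{level-$\ell$ edge} of strand $i$ be $w_{i,\ell-1}w_{i,\ell}$ for $1\le\ell<m$, and $w_{i,m-1}w_{\pi(i),0}$ for $\ell=m$. The identity gives $C_m+C_m$ and the transposition gives $C_n$. A trace is described by the sets $F_\ell\subseteq\{1,2\}$ of strands whose level-$\ell$ edge survives. Suppose some $F_\ell$ is empty, and take the first such $\ell$. Both strands are cut at level $\ell$, so nothing records which piece to the right of the cut continues which piece to the left. Exchanging $w_{1,k}$ and $w_{2,k}$ for all $k\ge\ell$ maps the trace isomorphically onto the trace of the other graph in which $F_k$ is unchanged for $k\le\ell$ and has $1,2$ exchanged for $k>\ell$. This correspondence is a bijection between equally likely patterns. So the laws of the two unlabeled traces have a common part, and what remains of each has mass $(3/4)^m$, the probability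 that no level is empty. Hence $d_{TV}\le(3/4)^{n/2}$, and Lemma~\ref{lem:twopoint} shows that $\frac12(4/3)^{n/2}$ traces are needed.
\end{example}

No pair of graphs with $O(n)$ edges can give more than $e^{O(n)}$, because such a graph survives entirely with probability $e^{-O(n)}$. We therefore pass to complements. If $G=\overline A$ with $A$ sparse, the complement of a trace is a copy of $A$ planted in a dense random graph. A dense random graph contains on average $n!\,e^{-O(n)}$ labeled copies of any graph with $O(n)$ edges, so the planted copy is well hidden. The proof makes this precise in four steps.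
\begin{enumerate}
\item We build sparse graphs $A_+\not\cong A_-$ that contain each subgraph $S$ with fewer than about $(1-\frac1q)n$ edges equally often (Lemmas~\ref{lem:iso} and~\ref{lem:cancel}).
\item A fixed $S$ with more edges lies in a random copy of $A_\pm$ with probability at most $e^{O(n)}n^{-(1-1/q)n}$ (Lemma~\ref{lem:rare}).
\item These containment probabilities are, up to explicit factors, the Fourier coefficients of the likelihood ratios $L_\pm$ of the planted models, so $\|L_+-L_-\|^2$ is equally small (Lemma~\ref{lem:L2}).
\item To pass from this $L^2$ bound to the Hellinger distance we show that $L_\pm$ is either $0$ or at least $e^{-O(n)}$, outside an event of probability $n^{-2n}$ (Lemma~\ref{lem:many}).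
\end{enumerate}
From now on $s=1-p_e\in(0,1)$, and $q\ge3$ is a fixed integer. The constants $C_1,C_2,\dots$, those in $O(\cdot)$, and the meaning of ``large $n$'' depend only on $q$ and $s$.

\subsection{The graphs $A_\pi$}

In Example~\ref{ex:cycles} the exchange needs two missing edges on one level, so with two strands it applies to all subgraphs with fewer than $n/2$ edges. With $q$ strands a subgraph escapes the exchange only by containing $q-1$ of the $q$ edges on every level, and the threshold rises to $(1-\frac1q)n$. But the pair of strands to be exchanged now depends on the subgraph, so all permutations $\pi\in\mathrm{Sym}_q$ at the last level come into play, each exchange reversing the sign. Closing the strands into cycles would produce one graph for each cycle type of $\pi$. We want only two graphs, one for each sign. So we attach at the right end a rigid gadget that tells its $q$ terminals apart, and at the left end a gadget whose symmetries permute its $q$ terminals exactly by the alternating group $\mathrm{Alt}_q$.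

Let $N>q$ and $r\in\{0,\dots,q-1\}$. For $\pi\in\mathrm{Sym}_q$ the graph $A_\pi$ has the following parts, on a vertex set that does not depend on $\pi$ (Figure~\ref{fig:A}).
\begin{itemize}
\item \emph{Left gadget.} Vertices $u_1,\dots,u_q$ and a vertex $y_\alpha$ for each $\alpha\in\mathrm{Alt}_q$. For each $\alpha$ and each $j\in[q]$ there is a path from $y_\alpha$ to $u_{\alpha(j)}$ with exactly $j$ internal vertices.
\item \emph{Right gadget.} A vertex $y_*$ and, for each $j\in[q]$, a path on $j$ vertices, one end of which is joined to $y_*$ and the other end of which is called $z_j$. (For $j=1$ the path is the single vertex $z_1$.)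
\item \emph{Strands.} Vertices $w_{i,\ell}$ for $i\in[q]$ and $1\le\ell\le N$, with $w_{i,0}=u_i$. The \emph{level-$\ell$ edge} of strand $i$ is $w_{i,\ell-1}w_{i,\ell}$ for $1\le\ell\le N$, and $w_{i,N}z_{\pi(i)}$ for $\ell=N+1$.
\item $r$ isolated vertices.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,v/.style={circle,fill,inner sep=1.3pt}]
\node[v,label=left:$y_{\mathrm{id}}$] (y) at (-3,-2) {};
\node[v,label=right:$y_*$] (t) at (9,-2) {};
\foreach \i in {1,2,3}{
  \node[v,label=above:$u_{\i}$] (u\i) at (0,-\i) {};
  \node[v] (a\i) at (1,-\i) {}; \node[v] (b\i) at (2,-\i) {}; \node[v] (c\i) at (4.5,-\i) {};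
  \node[v,label=above:$z_{\i}$] (z\i) at (6,-\i) {};
  \draw (u\i)--(a\i)--(b\i); \draw[dotted,thick] (b\i)--(c\i);
}
\draw (y)--(u1) node[v,pos=0.5]{};
\draw (y)--(u2) node[v,pos=0.33]{} node[v,pos=0.67]{};
\draw (y)--(u3) node[v,pos=0.25]{} node[v,pos=0.5]{} node[v,pos=0.75]{};
\draw (c1)--(z2); \draw (c2)--(z1); \draw (c3)--(z3);
\draw (z1)--(t); \draw (z2)--(t) node[v,pos=0.5]{};
\draw (z3)--(t) node[v,pos=0.33]{} node[v,pos=0.67]{};
\node at (-0.6,-3.7) {\small level}; \node at (0.5,-3.7) {\small $1$};
\node at (1.5,-3.7) {\small $2$}; \node at (5.25,-3.7) {\small $N+1$};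
\end{tikzpicture}
\caption{The graph $A_\pi$ for $q=3$ and $\pi=(1\,2)$. Three long strands start at $u_1,u_2,u_3$, and only their last edges, on level $N+1$, depend on $\pi$. Of the three vertices $y_\alpha$, $\alpha\in\mathrm{Alt}_3$, only $y_{\mathrm{id}}$ is drawn; for the other two the numbers $1,2,3$ of internal vertices are permuted cyclically. Isolated vertices are omitted.}
\label{fig:A}
\end{figure}

Apart from its isolated vertices, $A_\pi$ is a subdivision of the complete bipartite graph with parts $\{u_i\}$ and $\{y_\alpha\}\cup\{y_*\}$, of sizes $q$ and $q!/2+1$: the \emph{branch} from $y_\alpha$ to $u_i$ has $\alpha^{-1}(i)$ internal vertices, and the branch from $y_*$ to $u_i$ has $N+\pi(i)$. Let $g=g(q)$ be the number of vertices in the two gadgets. Then $n=qN+g+r$, and division of $n-g$ by $q$ shows that every large $n$ occurs. We identify the vertex set with $[n]$. The maximum degree is $\Delta=q!/2+1$. The \emph{cyclomatic number} of a graph is the number of edges minus the number of vertices plus the number of components. Deleting an edge raises the number of components by at most one, so it does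 not increase the cyclomatic number. Subdividing an edge or adding an isolated vertex does not change it, so for $A_\pi$ it is $\kappa=q\Delta-(q+\Delta)+1=(q-1)\,q!/2$. Hence all $A_\pi$ have the same number of edges $e(A)=n-(r+1)+\kappa\le n+\kappa$.

\begin{lemma}\label{lem:iso}
$A_\pi\cong A_{\pi'}$ if and only if $\operatorname{sgn}\pi=\operatorname{sgn}\pi'$.
\end{lemma}

\begin{proof}
Since $q\ge3$ we have $q!/2+1>q>2$, so degrees separate three kinds of vertices: the $u_i$ have degree $q!/2+1$, the $y_\alpha$ and $y_*$ have degree $q$, and all others have degree at most $2$. An isomorphism $A_\pi\to A_{\pi'}$ therefore maps branches to branches with the same number of internal vertices. It fixes $y_*$, the only vertex of degree $q$ whose branches have more than $q$ internal vertices, and it sends $u_i\mapsto u_{\rho(i)}$ for some $\rho\in\mathrm{Sym}_q$. The branches at $y_*$ give $N+\pi(i)=N+\pi'(\rho(i))$, so $\pi=\pi'\rho$. If $y_\alpha\mapsto y_{\alpha'}$, the branch at $y_\alpha$ with $j$ internal vertices gives $\alpha'(j)=\rho(\alpha(j))$, so $\rho=\alpha'\alpha^{-1}$ is even and the signs agree. Conversely,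 if $\rho=\pi'^{-1}\pi$ is even, the map $u_i\mapsto u_{\rho(i)}$, $y_\alpha\mapsto y_{\rho\alpha}$, $y_*\mapsto y_*$ preserves the number of internal vertices of every branch, and so extends to an isomorphism.
\end{proof}

Let $A_+=A_{\mathrm{id}}$, $A_-=A_{(1\,2)}$ and $G_\pm=\overline{A_\pm}$, so that $G_+\not\cong G_-$. For a graph $S$ on $[n]$ and a uniformly random $\sigma\in\mathrm{Sym}_n$ put
\[
a_\pi(S)=\Pr[S\subseteq\sigma A_\pi].
\]
By Lemma~\ref{lem:iso} this takes only two values, $a_+(S)$ for even $\pi$ and $a_-(S)$ for odd $\pi$.

\subsection{Subgraphs that see the sign are large and rare}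

Let $k_0=(q-1)(N+1)$. As $q(N+1)=n-g-r+q\ge n-g$, we have $k_0\ge(1-\frac1q)n-g$.

\begin{lemma}\label{lem:cancel}
If $|S|<k_0$, then $a_+(S)=a_-(S)$.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the set of edges of the two gadgets; it does not depend on $\pi$. A \emph{pattern} is a tuple $F=(F_0,F_1,\dots,F_{N+1})$ with $F_0\subseteq\mathcal C$ and $F_\ell\subseteq[q]$ for $\ell\ge1$. Let $A_\pi[F]$ be the graph on $[n]$ whose edges are those of $F_0$ and the level-$\ell$ edges of the strands $i\in F_\ell$. Every subset of $A_\pi$ is $A_\pi[F]$ for exactly one $F$, and $S\subseteq\sigma A_\pi$ means that $\sigma^{-1}S$ is such a subset, so $a_\pi(S)=\sum_F\Pr[\sigma(A_\pi[F])=S]$. Summing with signs over $\pi\in\mathrm{Sym}_q$ gives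
\begin{equation}\label{eq:signed}
\frac{q!}2\bigl(a_+(S)-a_-(S)\bigr)=\sum_{\pi,F}\operatorname{sgn}(\pi)\Pr[\sigma(A_\pi[F])=S].
\end{equation}
Only patterns with $|S|$ edges contribute. Since $|S|<(q-1)(N+1)$, each of them has a level that misses at least two strands. Let $\ell$ be the first such level, let $i<j$ be the two smallest elements of $[q]\setminus F_\ell$, and let $\tau=(i\,j)$. Define $\pi'=\pi\tau$, $F'_k=F_k$ for $0\le k\le\ell$, and $F'_k=\tau F_k$ for $k>\ell$. The levels up to $\ell$ are unchanged, so $F'$ leads to the same $\ell,i,j$, and $(\pi,F)\mapsto(\pi',F')$ is an involution that reverses the sign of $\pi$.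

Let $\beta$ exchange $w_{i,k}$ and $w_{j,k}$ for $\ell\le k\le N$ and fix all other vertices; for $\ell=N+1$ it is the identity. We check that $\beta$ maps $A_\pi[F]$ onto $A_{\pi'}[F']$.
\begin{itemize}
\item Edges in $F_0$ and on levels below $\ell$ have both ends fixed and do not depend on the permutation.
\item An edge present on level $\ell$ belongs to a strand $c\notin\{i,j\}$, so its ends are fixed. If $\ell=N+1$, it is also the edge of strand $c$ in $A_{\pi'}$, since $\pi'(c)=\pi(c)$.
\item On a level $k$ with $\ell<k\le N$, the edge $w_{c,k-1}w_{c,k}$ goes to $w_{\tau c,k-1}w_{\tau c,k}$, the edge of strand $\tau c$.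
\item If $\ell\le N$, the level-$(N+1)$ edge $w_{c,N}z_{\pi(c)}$ goes to $w_{\tau c,N}z_{\pi(c)}$, which is the edge of strand $\tau c$ in $A_{\pi'}$ because $\pi'(\tau c)=\pi(c)$.
\end{itemize}
Since $\sigma\beta$ is uniform when $\sigma$ is, the two paired terms of \eqref{eq:signed} have equal probabilities and opposite signs, and the sum is $0$.
\end{proof}

Large subgraphs are rare because $A_\pm$ is almost a forest of bounded degree: each edge of $S$, apart from at most $\kappa$ of them, joins two components and thereby replaces a free choice among $n$ vertices by a choice among $\Delta$.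

\begin{lemma}\label{lem:rare}
If $|S|\ge k_0$, then $a_\pm(S)\le(e\Delta)^n\,n^{\kappa+g}\,n^{-(1-1/q)n}$.
\end{lemma}

\begin{proof}
We may assume that $S$ is contained in a copy of $A_\pm$. Then the cyclomatic number of $S$ is at most $\kappa$, so $S$ has at most $n-k_0+\kappa$ components, isolated vertices included. The number $n!\,a_\pm(S)$ counts the bijections $\sigma^{-1}$ that map $S$ into $A_\pm$. Choose the image of one vertex in each component in at most $n$ ways, and go through the other vertices in an order in which each has an earlier neighbor in $S$; its image is adjacent in $A_\pm$ to the image of that neighbor, which leaves at most $\Delta$ options. So $n!\,a_\pm(S)\le n^{n-k_0+\kappa}\Delta^n$. Now use $n!\ge(n/e)^n$ and $k_0\ge(1-\frac1q)n-g$.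
\end{proof}

\subsection{The likelihood ratios are close in $L^2$}

Take a trace of $G_\pm$ with vertex parameter $1$, relabel it by a uniform $\sigma\in\mathrm{Sym}_n$, and let $x\in\{0,1\}^M$ be its complement, with law $P_\pm$. Thus $x$ contains $\sigma A_\pm$, and contains each other pair independently with probability $s$. From $x$ one obtains a trace with parameters $(p_v,p_e)$ by taking the complement, keeping each vertex with probability $p_v$, and forgetting the labels. So Lemma~\ref{lem:twopoint} applies to $P_\pm$ for every $p_v$, and it remains to bound $h^2(P_+,P_-)$.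

We compare both laws with the law $U$ under which all $M$ pairs are independent Bernoulli$(s)$ variables. Given $\sigma$, the probability of $x$ is $\mathbf 1[\sigma A_\pm\subseteq x]\,s^{|x|-e(A)}(1-s)^{M-|x|}$, while $U(x)=s^{|x|}(1-s)^{M-|x|}$. Therefore
\begin{equation}\label{eq:LR}
L_\pm(x):=\frac{P_\pm(x)}{U(x)}=\mathbb E_\sigma\prod_{e\in\sigma A_\pm}\frac{x_e}s=\frac{\nu_\pm(x)}{n!\,s^{e(A)}},\qquad\nu_\pm(x)=\#\{\sigma:\sigma A_\pm\subseteq x\}.
\end{equation}
So $L_\pm(x)$ is the number of labeled copies of $A_\pm$ in $x$ divided by its mean under $U$.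

\begin{lemma}\label{lem:L2}
$\mathbb E_U(L_+-L_-)^2\le C_1^{\,n}\,n^{-(1-1/q)n}$.
\end{lemma}

\begin{proof}
The variables $\psi_e=(x_e-s)/\sqrt{s(1-s)}$ are independent under $U$ with mean $0$ and variance $1$, so the $2^M$ products $\psi_S=\prod_{e\in S}\psi_e$ form an orthonormal basis of $L^2(U)$. With $\lambda=(1-s)/s$ we have $x_e/s=1+\sqrt\lambda\,\psi_e$. Expanding the product in \eqref{eq:LR},
\[
L_\pm=\mathbb E_\sigma\sum_{S\subseteq\sigma A_\pm}\lambda^{|S|/2}\psi_S=\sum_S\lambda^{|S|/2}a_\pm(S)\,\psi_S,
\]
and by orthonormality $\mathbb E_U(L_+-L_-)^2=\sum_S\lambda^{|S|}(a_+(S)-a_-(S))^2$. By Lemma~\ref{lem:cancel} only sets with $k_0\le|S|\le e(A)$ contribute. For these $(a_+-a_-)^2\le\max(a_+,a_-)\,(a_++a_-)$, the maximum is bounded by Lemma~\ref{lem:rare}, and $\sum_Sa_\pm(S)=2^{e(A)}$ because $\sigma A_\pm$ has that many subsets. Hence the sum is at most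
\[
\max(1,\lambda)^{e(A)}\;2^{e(A)+1}\;(e\Delta)^n\,n^{\kappa+g}\,n^{-(1-1/q)n},
\]
and $e(A)\le n+\kappa$.
\end{proof}

\begin{remark}
For $s=1/2$ we have $\lambda=1$ and $\psi_S(x)=(-1)^{|S\setminus x|}$, the parity of the number of pairs of $S$ in the relabeled trace, and $a_\pm(S)=\varphi_S(G_\pm)$. The scheme of Section~\ref{sec:parity} estimates exactly these Fourier coefficients.
\end{remark}

\subsection{One copy forces many}

The Hellinger distance is $h^2(P_+,P_-)=\frac12\mathbb E_U(\sqrt{L_+}-\sqrt{L_-})^2$, and
\begin{equation}\label{eq:sqrt}
(\sqrt a-\sqrt b)^2=\frac{(a-b)^2}{(\sqrt a+\sqrt b)^2}\le\frac{(a-b)^2}{a+b}\qquad(a,b\ge0,\ a+b>0).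
\end{equation}
So Lemma~\ref{lem:L2} suffices where $L_++L_-$ is $0$ or at least $e^{-O(n)}$, and the danger comes from graphs $x$ with few copies of $A_\pm$. They exist: for $x=A_+$ the proof of Lemma~\ref{lem:iso} gives $\rho=\mathrm{id}$ and $\nu_+(x)=r!$. We may discard a set of such $x$, but its probability must be as small as the bound we aim for, about $n^{-n}$. This rules out any condition on single vertices, since a given vertex is isolated in $x$ with probability $(1-s)^{n-1}$, which is far larger. For the same reason we cannot ask that copies exist: $x$ has $r+1$ isolated vertices with probability $e^{-O(n)}$, and then $\nu_\pm(x)=0$. What we can afford is a density condition on families of at least a constant times $n\ln n$ pairs, and we show that under it a single copy can be rearranged into $n!\,e^{-O(n)}$ copies.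

Let $b=32/s^2$. Let $\Gamma$ be the set of all $x$ such that, for every family $\mathcal R$ of pairwise disjoint $2$-element sets of vertices and every set $W$ of vertices disjoint from all of them with $|\mathcal R|\,|W|\ge b\,n\ln n$,
\begin{equation}\label{eq:Gamma}
\sum_{\{v,v'\}\in\mathcal R}\ \sum_{c\in W}x_{vc}\,x_{v'c}\ \ge\ \frac{s^2}2\,|\mathcal R|\,|W|.
\end{equation}

\begin{lemma}\label{lem:Gamma}
$U(\Gamma^c)\le n^{-2n}$ for $n\ge2$.
\end{lemma}

\begin{proof}
Fix $\mathcal R$ and $W$. By the disjointness conditions, different summands in \eqref{eq:Gamma} involve different pairs, so under $U$ they are independent Bernoulli$(s^2)$ variables, with total mean $\mu=s^2|\mathcal R||W|\ge32\,n\ln n$. Chernoff's bound states that a sum of independent Bernoulli variables is at most half its mean $\mu$ with probability at most $e^{-\mu/8}$, here at most $n^{-4n}$. There are at most $n^2$ choices for the two sizes and then at most $n^{2|\mathcal R|+|W|}\le n^n$ choices for the sets. So $U(\Gamma^c)\le n^{n+2-4n}\le n^{-2n}$.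
\end{proof}

The rearrangements will be counted by a permanent. For a $k\times k$ matrix $B$, $\operatorname{per}B=\sum_{\theta\in\mathrm{Sym}_k}\prod_iB_{i,\theta(i)}$; for a $0$--$1$ matrix this is the number of permutations supported on the ones. A nonnegative matrix is \emph{doubly stochastic} if all row and column sums are $1$, and the van der Waerden inequality (Egorychev 1981, Falikman 1981) states that such a matrix has permanent at least $k!/k^k$. To use it we need a doubly stochastic matrix supported on the ones of $B$ with all entries $O(1/k)$, and we obtain it as a flow. We write $B(R,W)$ for the number of ones in the rows $R$ and columns $W$.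

\begin{lemma}\label{lem:per}
Let $\gamma>0$ and let $B$ be a $k\times k$ matrix with entries in $\{0,1\}$ such that
\begin{enumerate}
\item[(a)] every row and every column has at least $\gamma k$ ones;
\item[(b)] $B(R,W)\ge2\gamma|R||W|$ whenever $|R||W|\ge\gamma k^2/4$.
\end{enumerate}
Then $\operatorname{per}B\ge(\gamma/2)^kk!$.
\end{lemma}

\begin{proof}
We first show that all $R,W$ satisfy
\begin{equation}\label{eq:cut}
B(R,W)\ge\frac{\gamma k}2\bigl(|R|+|W|-k\bigr).
\end{equation}
We may assume $|R|+|W|>k$. The hypotheses and \eqref{eq:cut} are symmetric in rows and columns, so let $|R|\le|W|$; then $|W|>k/2$. Since $|R|+|W|-k\le|R|$, it is enough to prove $B(R,W)\ge\frac{\gamma k}2|R|$. If $|R|\le\gamma k/2$, each row of $R$ has at least $\gamma k$ ones by (a), of which at most $k-|W|<|R|\le\gamma k/2$ lie outside $W$, so it has at least $\gamma k/2$ ones in $W$. If $|R|>\gamma k/2$, then $|R||W|>\gamma k^2/4$, and (b) gives $B(R,W)\ge2\gamma|R||W|\ge\gamma k|R|$.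

Consider the network with an arc of capacity $1$ from a source to each row, an arc of capacity $\frac2{\gamma k}B_{v,c}$ from row $v$ to column $c$, and an arc of capacity $1$ from each column to a sink. A cut is given by the set $R$ of rows on the source side and the set $W$ of columns on the sink side, and its capacity is
\[
(k-|R|)+\frac2{\gamma k}B(R,W)+(k-|W|)\ge k
\]
by \eqref{eq:cut}. By the max-flow min-cut theorem there is a flow of value $k$. It saturates the arcs at the source and at the sink, so its values on the middle arcs form a doubly stochastic matrix $D$ with $B\ge\frac{\gamma k}2D$ entrywise. Hence $\operatorname{per}B\ge(\gamma k/2)^k\operatorname{per}D\ge(\gamma/2)^kk!$.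
\end{proof}

\begin{lemma}\label{lem:many}
For large $n$ and each choice of sign, if $x\in\Gamma$ and $\nu_\pm(x)>0$, then $\nu_\pm(x)\ge n!\,e^{-C_2n}$.
\end{lemma}

\begin{proof}
Let $A=A_\pi$ be the graph $A_\pm$ in question, and put $w_{i,N+1}=z_{\pi(i)}$. Call $\sigma\in\mathrm{Sym}_n$ \emph{valid} if $\sigma A\subseteq x$. Starting from one valid $\sigma$, we permute the images of every third vertex along the strands while the others stay in place. For $j\in\{0,1,2\}$ let
\[
\Lambda_j=\{w_{i,\ell}:i\in[q],\ 1\le\ell\le N,\ \ell\equiv j\pmod3\}.
\]
A vertex $v=w_{i,\ell}\in\Lambda_j$ has exactly two neighbors $v^\pm=w_{i,\ell\pm1}$ in $A$. They lie outside $\Lambda_j$, and the sets $\{v^-,v^+\}$ for $v\in\Lambda_j$ are pairwise disjoint, as \eqref{eq:Gamma} requires; with every second vertex these sets would overlap. Each $\Lambda_j$ has size at least $q\lfloor N/3\rfloor\ge n/3-O(1)$.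

\emph{One step.} Fix $j$ and a valid $\sigma$, and let $m=|\Lambda_j|$, so $m\ge n/4$ for large $n$. For a permutation $\theta$ of $\Lambda_j$ let $\sigma'$ equal $\sigma\theta$ on $\Lambda_j$ and $\sigma$ elsewhere. The edges of $A$ that meet $\Lambda_j$ are the edges $vv^\pm$, so $\sigma'$ is valid if and only if $B_{v,\sigma(\theta v)}=1$ for all $v\in\Lambda_j$, where $B$ is the $m\times m$ matrix
\[
B_{v,c}=x_{\sigma(v^-)c}\;x_{\sigma(v^+)c}\qquad(v\in\Lambda_j,\ c\in\sigma(\Lambda_j)).
\]
The number of $\theta$ that give a valid $\sigma'$ is $\operatorname{per}B$, and the validity of $\sigma$ says that $B_{v,\sigma(v)}=1$ for all $v$. Applied to the sets $\{\sigma(v^-),\sigma(v^+)\}$, $v\in R$, condition \eqref{eq:Gamma} says that $B(R,W)\ge\frac{s^2}2|R||W|$ whenever $|R||W|\ge b\,n\ln n$.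

\emph{Removing sparse lines.} The condition $\Gamma$ says nothing about a single row, and here the given copy is needed: it lets us leave the exceptional vertices where they are. Call a row or column of $B$ \emph{bad} if it has fewer than $\frac{s^2}2m$ ones. If the set $R$ of bad rows is nonempty and $W$ is the set of all columns, then $B(R,W)<\frac{s^2}2|R||W|$, so $|R|\,m<b\,n\ln n$ and $|R|<4b\ln n$. Taking all rows and the bad columns gives the same bound for bad columns. For each $v$ such that row $v$ or column $\sigma(v)$ is bad, delete both row $v$ and column $\sigma(v)$. This leaves a $k\times k$ matrix $B'$ with $k\ge m-8b\ln n$ and no line that was bad, and $\operatorname{per}B\ge\operatorname{per}B'$, since a permutation supported on the ones of $B'$ extends by the entries $B_{v,\sigma(v)}=1$.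

Let $\gamma=s^2/4$. For large $n$ every row and column of $B'$ has at least $2\gamma m-8b\ln n\ge\gamma m\ge\gamma k$ ones, which is (a) of Lemma~\ref{lem:per}, and $\gamma k^2/4\ge b\,n\ln n$, which gives (b). Hence there is an integer $k_*$ with $n/3-O(\ln n)\le k_*\le k$, not depending on $j$ or $\sigma$, such that
\[
\operatorname{per}B\ge(\gamma/2)^kk!\ge(\gamma/2)^{|\Lambda_j|}\,k_*!\,.
\]

\emph{Three steps.} Perform the step for $j=0,1,2$ in turn, each time starting from the valid permutation produced by the previous step. The sets $\Lambda_j$ are disjoint, so the final permutation equals $\sigma\theta_j$ on $\Lambda_j$ and determines $\theta_0,\theta_1,\theta_2$. Different choices therefore give different valid permutations, and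
\[
\nu_\pm(x)\ge(\gamma/2)^n\,(k_*!)^3\ge(\gamma/2)^n\Bigl(\frac{k_*}e\Bigr)^{3k_*}\ge(\gamma/2)^n(4e)^{-n}\,n^{3k_*},
\]
where we used $n/4\le k_*\le n/3$. Since $n^{3k_*}\ge n^ne^{-O(\ln^2n)}$ and $n^n\ge n!$, the lemma follows.
\end{proof}

\subsection{The Hellinger bound}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Choose $q\ge3$ with $q>2/\delta$, let $n$ be large, and split $h^2=\frac12\mathbb E_U(\sqrt{L_+}-\sqrt{L_-})^2$ according to $\Gamma$. Let $x\in\Gamma$. If $L_+(x)=L_-(x)=0$, the integrand is $0$. Otherwise one of $\nu_\pm(x)$ is positive, and Lemma~\ref{lem:many} with \eqref{eq:LR} gives $L_++L_-\ge s^{-e(A)}e^{-C_2n}\ge e^{-C_2n}$, so by \eqref{eq:sqrt} the integrand is at most $e^{C_2n}(L_+-L_-)^2$. For $x\notin\Gamma$ we use $\nu_\pm\le n!$, which gives $(\sqrt{L_+}-\sqrt{L_-})^2\le L_++L_-\le2s^{-e(A)}\le2s^{-(n+\kappa)}$. By Lemmas~\ref{lem:L2} and~\ref{lem:Gamma},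
\[
h^2\le\tfrac12e^{C_2n}C_1^{\,n}\,n^{-(1-1/q)n}+s^{-(n+\kappa)}n^{-2n}\le C_3^{\,n}\,n^{-(1-1/q)n}.
\]
If a procedure with $t$ traces has error at most $1/4$ on both $G_+$ and $G_-$, Lemma~\ref{lem:twopoint} gives
\[
t\ge\frac1{8h^2}\ge\frac18\,C_3^{-n}\,n^{(1-1/q)n}.
\]
Since $1/q<\delta/2$ and $8C_3^{\,n}\le n^{\delta n/2}$ for large $n$, we obtain $t\ge n^{(1-\delta)n}$.
\end{proof}

The hypothesis $p_e<1$, that is $s>0$, enters through $\lambda$, $b$, $\gamma$ and the factor $s^{-e(A)}$: it supplies the dense random graph in which $A_\pm$ is hidden. It cannot be dropped, since for $p_v=p_e=1$ a single trace is the graph itself.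

\begin{thebibliography}{9}
\bibitem{MS} Andrew McGregor and Rik Sengupta, \emph{Graph Reconstruction from Noisy Random Subgraphs}, arXiv:2405.04261 (2024).
\end{thebibliography}
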